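\title{Euler's relation for convex bodies with compact spaces of faces}

\begin{abstract}
For a convex body $K\subset\mathbb R^d$ let $F_k$ be the space of its $k$-dimensional faces with the Hausdorff metric. We prove the conjecture of Kalai and Wigderson that, if $F_0,\dots,F_{d-1}$ are compact, then $\sum_{k=0}^{d-1}(-1)^k\chi(F_k)=1+(-1)^{d-1}$. No finiteness assumption on the cohomology of the $F_k$ is needed: compactness forces each $F_k$ to be a Euclidean neighborhood retract. The boundary of $K$ is built by attaching disc bundles over the spaces $F_k$; regularity descends from the boundary sphere to the $F_k$, and the count is made with the mod~2 Thom isomorphism. We also give a refinement for mod~2 Betti numbers, a version that uses only the faces of large dimension, and a body in $\mathbb R^3$ showing that compactness cannot be dropped.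
\end{abstract}

\section{Introduction}\label{sec:intro}

If a convex polytope in $\mathbb R^d$ has $f_k$ faces of dimension $k$, then $\sum_{k=0}^{d-1}(-1)^kf_k=1+(-1)^{d-1}$. The reason is topological: the proper faces are the cells of a cell structure on the boundary, which is a sphere $S^{d-1}$, and the right-hand side is $\chi(S^{d-1})$. A general convex body has faces in continuous families. A ball has a sphere of $0$-dimensional faces, and a circular cylinder has a circle of edges. The faces can no longer be counted, but they form topological spaces, and the Euler characteristic of a space extends the number of points of a finite set. This paper proves that Euler's relation survives the substitution when the spaces of faces are compact.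

Let $K\subset\mathbb R^d$, $d\ge1$, be a \emph{convex body}, that is, a compact convex set with nonempty interior. A \emph{face} of $K$ is a convex subset $A\subseteq K$ such that whenever $x,y\in K$ and the open segment $(x,y)$ meets $A$, then $x,y\in A$. We consider nonempty faces only. The dimension of $A$ is that of its affine hull $\operatorname{aff}A$. Faces are compact, so the set $F_k=F_k(K)$ of $k$-dimensional faces is a metric space under the Hausdorff distance
$$d_H(A,B)=\max\Bigl\{\max_{a\in A}\operatorname{dist}(a,B),\ \max_{b\in B}\operatorname{dist}(b,A)\Bigr\}.$$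
For a compact space $Y$ whose total rational \v{C}ech cohomology is finite-dimensional, put $\chi(Y)=\sum_i(-1)^i\dim_{\mathbb Q}\check H^i(Y;\mathbb Q)$. The problem is posed in \v{Z}ivaljevi\'c's paper \cite{Z}.

\medskip
\noindent\textbf{Conjecture (Kalai--Wigderson).} \emph{Let $K\subset\mathbb R^d$ be a convex body. Assume that $F_k$ is compact for $k=0,\dots,d-1$, and that each $F_k$ has finite-dimensional total rational \v{C}ech cohomology. Then}
$$\sum_{k=0}^{d-1}(-1)^k\chi(F_k)=\chi(S^{d-1})=1+(-1)^{d-1}.$$

For a polytope this is Euler's relation. For a ball, $F_0$ is the sphere and the other $F_k$ are empty, so it is a tautology. In general one guesses the formula as follows. The boundary $\partial K$ is the disjoint union of the relative interiors of the proper faces. The relative interior of a $k$-dimensional face is an open $k$-cell and should contribute $(-1)^k$; a family of such cells parametrized by $F_k$ should contribute $(-1)^k\chi(F_k)$.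

To state the result, define the \emph{$k$-skeleton} of $K$ and the \emph{$k$-th stratum} by
$$X_k=\bigcup_{j\le k}\ \bigcup_{A\in F_j}A\qquad(X_{-1}=\emptyset),\qquad U_k=X_k\setminus X_{k-1}.$$
A \emph{Euclidean neighborhood retract} (ENR) is a space homeomorphic to a retract of an open subset of some $\mathbb R^N$; the empty space is allowed. A compact ENR has finite-dimensional \v{C}ech cohomology, which agrees with its singular cohomology (Lemma~\ref{lem:field}).

\begin{theorem}\label{thm:main}
Let $K\subset\mathbb R^d$ be a convex body such that $F_0,\dots,F_{d-1}$ are compact. Then all $F_k$ and $X_k$ $(0\le k\le d-1)$ are compact ENRs, and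
$$\sum_{k=0}^{d-1}(-1)^k\chi(F_k)=1+(-1)^{d-1}.$$
\end{theorem}

So the conjecture is true, and its finiteness assumption follows from its compactness assumption.

Three difficulties separate the guess from a proof. First, the $k$-dimensional faces must be organized into a bundle of discs over $F_k$, and $X_k$ must be shown to arise from $X_{k-1}$ by attaching this bundle (Sections~\ref{sec:bundle} and~\ref{sec:attach}). Second, the bundle need not be orientable (Example~\ref{ex:matrices}), so the Thom isomorphism that shifts the cohomology of $F_k$ by $k$ degrees is available over $\mathbb F_2$, while the conjecture concerns $\mathbb Q$. Third, $F_k$ is at the outset only a compact metric space, and nothing links its mod~2 singular cohomology to its rational \v{C}ech cohomology. The last two difficulties are resolved together. The one space known in advance to be well behaved is the top skeleton $X_{d-1}=\partial K$, a sphere. The attaching picture exhibits $X_{k-1}$ and $F_k$ as retracts of open subsets of $X_k$, so the ENR property descends from the sphere to every $X_k$ and $F_k$, and for compact ENRs the Euler characteristic does not depend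 on the field. Section~\ref{sec:descent} carries this out and gives two further results, Theorems~\ref{thm:refine} and~\ref{thm:upper}. Section~\ref{sec:cone} shows that the formula fails without compactness.

\section{Faces, skeleta and three examples}\label{sec:faces}

For a nonempty compact convex set $A\subset\mathbb R^d$, let $V(A)$ be the linear subspace parallel to $\operatorname{aff}A$, let $\operatorname{relint}A$ be the interior of $A$ in $\operatorname{aff}A$, and let $\operatorname{relbd}A=A\setminus\operatorname{relint}A$. If $A$ is a point, then $\operatorname{relint}A=A$ and $\operatorname{relbd}A=\emptyset$. We use two basic facts of convexity.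
\begin{itemize}
\item[(C1)] $\operatorname{relint}A\ne\emptyset$, and if $c\in\operatorname{relint}A$ and $y\in A$, then the half-open segment $[c,y)$ lies in $\operatorname{relint}A$. In particular $\operatorname{relint}A$ is convex.
\item[(C2)] A point $y\in A$ lies in $\operatorname{relbd}A$ if and only if there is a unit vector $u\in V(A)$ with $\langle x,u\rangle\le\langle y,u\rangle$ for all $x\in A$.
\end{itemize}
In (C2), ``only if'' is the supporting hyperplane theorem in $\operatorname{aff}A$, and ``if'' holds because $y+\varepsilon u\in\operatorname{aff}A\setminus A$ for all $\varepsilon>0$. The following facts on the faces of a convex body $K$ are standard; see \cite[\S18]{Ro} and \cite[\S2.1]{Sc}.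
\begin{itemize}
\item[(F1)] Faces are compact.
\item[(F2)] Each $x\in K$ lies in $\operatorname{relint}A_x$ for exactly one face $A_x$, and $A_x$ is the smallest face containing $x$.
\item[(F3)] If $B\subsetneq A$ are faces, then $B\subset\operatorname{relbd}A$ and $\dim B<\dim A$.
\item[(F4)] $\partial K$ is the union of the faces of dimension at most $d-1$.
\end{itemize}
By (F4), $X_{d-1}=\partial K$, which radial projection from an interior point of $K$ identifies with $S^{d-1}$. By (C1) and (F2), every face is $A_x$ for some $x$; so to list all faces it suffices to exhibit faces whose relative interiors cover $K$. The set of maximizers on $K$ of a linear functional is a face, since a maximum attained inside a segment is attained at both ends; such faces are called \emph{exposed}.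

By (F2), $x\in X_k$ if and only if $\dim A_x\le k$. Hence $U_k=\{x\in K:\dim A_x=k\}$. If $A\in F_k$ and $x\in A$, then either $x\in\operatorname{relint}A$ and $A_x=A$, or $A_x\subsetneq A$ and $\dim A_x<k$ by (F3). Therefore
\begin{equation}\label{eq:strata}
U_k=\bigsqcup_{A\in F_k}\operatorname{relint}A,\qquad A\cap X_{k-1}=\operatorname{relbd}A\quad\text{for }A\in F_k.
\end{equation}

\begin{example}[the plane]\label{ex:plane}
Let $d=2$ and let $F_1$ be compact. Then $F_1$ is finite: the open edges are disjoint arcs of a curve of finite length, so infinitely many distinct edges would have lengths tending to $0$, and no subsequence could converge to an edge. If there are no edges, $F_0=\partial K$ is a circle and $\chi(F_0)-\chi(F_1)=0$. If there are $n\ge1$ edges, $F_0$ is the circle $\partial K$ with $n$ disjoint open arcs removed, that is, $n$ closed arcs or points, and $\chi(F_0)-\chi(F_1)=n-n=0$.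

The good behavior of $F_0$ came from above, from the circle and the compactness of $F_1$. Compactness of $F_0$ alone gives nothing: if $K$ is the convex hull of a Cantor set $C$ on the unit circle, then $F_0=C$, and $\check H^0(C;\mathbb Q)$, the space of locally constant functions on $C$, is infinite-dimensional.
\end{example}

\begin{example}[the cylinder]\label{ex:cylinder}
This is the smallest case in which a bundle appears, and it contains the whole proof. Let $B^2$ be the unit disc and $K=B^2\times[-1,1]\subset\mathbb R^3$. The two discs $B^2\times\{\pm1\}$, the segments $\{q\}\times[-1,1]$ and the points $(q,\pm1)$, $q\in S^1$, are exposed faces whose relative interiors cover $\partial K$. So $F_2$ is two points, $F_1$ is a circle, $F_0=X_0$ is two circles, $X_1=S^1\times[-1,1]$ and $X_2=\partial K$.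

Go down from the sphere. Let $Z_2$ be the set of centers of the two discs. The open set $X_2\setminus Z_2$ deformation retracts onto $X_1$, by pushing each punctured disc radially onto its rim, and the open set $U_2$ (two open discs) retracts onto $Z_2$, a copy of $F_2$. One step lower, let $Z_1=S^1\times\{0\}$ be the set of midpoints of the edges. The open subset $X_1\setminus Z_1$ of $X_1$ deformation retracts onto $X_0$, by pushing each punctured edge onto its endpoints, and $U_1=S^1\times(-1,1)$ retracts onto $Z_1$, a copy of $F_1$. Thus $X_1$ and $F_2$ are retracts of open subsets of $X_2$, and $X_0$ and $F_1$ are retracts of open subsets of $X_1$.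

The same retractions compute the relative cohomology. Replacing $X_0$ by $X_1\setminus Z_1$, excising $X_0$ and using the K\"unneth formula,
$$H^i(X_1,X_0)\cong H^i(U_1,U_1\setminus Z_1)\cong H^i\bigl(S^1\times(\mathbb R,\mathbb R\setminus0)\bigr)\cong H^{i-1}(F_1),$$
and in the same way $H^i(X_2,X_1)\cong H^{i-2}(F_2)$. The exact sequences of the pairs give $\chi(X_1)=\chi(X_0)-\chi(F_1)$ and $\chi(X_2)=\chi(X_1)+\chi(F_2)$, so $\chi(S^2)=\chi(F_0)-\chi(F_1)+\chi(F_2)$, which reads $2=0-0+2$.
\end{example}

In the cylinder, $U_1$ is a product and any coefficients may be used. The next example shows that this is not so in general.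

\begin{example}[a twisted bundle]\label{ex:matrices}
In the $5$-dimensional affine space of real symmetric $3\times3$ matrices of trace $1$, with the metric given by $\operatorname{tr}(MN)$, let $K$ be the convex body of positive semidefinite matrices. For a nonzero subspace $L\subseteq\mathbb R^3$ of dimension $m$ let $K_L$ be the set of $M\in K$ with range contained in $L$. If $P$ is the orthogonal projection onto $L^\perp$, then $\operatorname{tr}(MP)\ge0$ on $K$, with equality exactly when $M$ vanishes on $L^\perp$, that is, on $K_L$. So $K_L$ is an exposed face. It is a copy of the set of positive semidefinite $m\times m$ matrices of trace $1$, of dimension $m(m+1)/2-1$, and a matrix with range exactly $L$ is positive definite on $L$ and lies in $\operatorname{relint}K_L$. Hence the $K_L$ are all the faces: points for $m=1$, $2$-dimensional faces for $m=2$, and $K$. For $g\in O(3)$ we have $gK_Lg^T=K_{gL}$, and $g\mapsto K_{gL}$ is continuous; it induces continuous bijections from the compact spaces of lines and of planes in $\mathbb R^3$ onto $F_0$ and $F_2$. So $F_0\cong F_2\cong\mathbb RP^2$, the other $F_k$ are empty, and the formula reads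 $1+1=\chi(S^4)$.

Here $X_1=X_0\cong\mathbb RP^2$ and $X_2=\partial K\cong S^4$. The exact sequence of the pair gives $H^4(X_2,X_1;\mathbb Q)\cong\mathbb Q$, whereas $H^2(F_2;\mathbb Q)=0$. So the shift $H^i(X_k,X_{k-1})\cong H^{i-k}(F_k)$ fails over $\mathbb Q$. It holds over $\mathbb F_2$ (Proposition~\ref{prop:attach}).
\end{example}

\section{Topological tools}\label{sec:tools}

From now on $H^*$ is singular cohomology, and $\chi(Y;\mathbb F)=\sum_i(-1)^i\dim_{\mathbb F}H^i(Y;\mathbb F)$ for a field $\mathbb F$.

\subsection*{Euclidean neighborhood retracts}
The class of ENRs is suited to a descent because it is closed under the two operations seen in Example~\ref{ex:cylinder}.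

\begin{lemma}\label{lem:enr}
A retract of an ENR is an ENR, and an open subset of an ENR is an ENR.
\end{lemma}

\begin{proof}
Let $r:W\to Y$ be a retraction from an open set $W\subseteq\mathbb R^N$ onto $Y\subseteq W$. If $s:Y\to Y'$ is a retraction, so is $s\circ r:W\to Y'$. If $O\subseteq Y$ is open, then $r^{-1}(O)$ is open in $\mathbb R^N$, contains $O$, and retracts onto $O$ by $r$.
\end{proof}

\begin{lemma}\label{lem:field}
Let $Y$ be a compact ENR. Then $H^*(Y;\mathbb F)$ has finite total dimension for every field $\mathbb F$, the \v{C}ech Euler characteristic $\chi(Y)$ is defined, and $\chi(Y;\mathbb F)=\chi(Y)$.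
\end{lemma}

\begin{proof}
Let $r:W\to Y$ be as above. The space $Y$ is locally contractible: given $y\in Y$ and a neighborhood $O$ of $y$ in $Y$, take a ball $B\subseteq r^{-1}(O)$ about $y$; then $(z,t)\mapsto r((1-t)z+ty)$ contracts $Y\cap B$ to $y$ inside $O$. Hence \v{C}ech and singular cohomology of $Y$ agree (\cite[Ch.~6, \S9]{Sp}, \cite[VIII, \S6]{Do}), and it suffices to show that $\chi(Y;\mathbb F)$ is defined and independent of $\mathbb F$.

Since $Y$ is compact, the closed cubes of a fine enough grid that meet $Y$ are finite in number and lie in $W$. Their union $P$ is a finite polyhedron, and $r|_P$ retracts $P$ onto $Y$. So $H_*(Y;\mathbb Z)$ is a direct summand of $H_*(P;\mathbb Z)$ and is finitely generated. Write $H_i(Y;\mathbb Z)$ as the sum of $\mathbb Z^{b_i}$ and finite cyclic groups, and let $\tau_i$ be the number of cyclic summands $\mathbb Z/m$ with $m=0$ in $\mathbb F$. Both $\operatorname{Hom}(\mathbb Z/m,\mathbb F)$ and $\operatorname{Ext}(\mathbb Z/m,\mathbb F)=\mathbb F/m\mathbb F$ have dimension $1$ if $m=0$ in $\mathbb F$ and dimension $0$ otherwise. The universal coefficient theorem $H^i(Y;\mathbb F)\cong\operatorname{Hom}(H_i,\mathbb F)\oplus\operatorname{Ext}(H_{i-1},\mathbb F)$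 gives $\dim H^i(Y;\mathbb F)=b_i+\tau_i+\tau_{i-1}$. The $\tau_i$ cancel in the alternating sum, so $\chi(Y;\mathbb F)=\sum_i(-1)^ib_i$.
\end{proof}

\subsection*{Quotient maps}
A continuous surjection from a compact space onto a Hausdorff space is closed, hence a quotient map, and a homeomorphism if it is injective. We also need the following.
\begin{itemize}
\item[(Q)] If $\pi:Y\to Y'$ is a quotient map and $O\subseteq Y'$ is open, then $\pi:\pi^{-1}(O)\to O$ is a quotient map.
\end{itemize}
Indeed, if $T\subseteq O$ and $\pi^{-1}(T)$ is open in the open set $\pi^{-1}(O)$, then $\pi^{-1}(T)$ is open in $Y$, so $T$ is open.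

\subsection*{The mod 2 Thom isomorphism}
Let $p:V\to B$ be a real vector bundle of rank $k$ and let $V\setminus0$ be the complement of the zero section. For each fiber, $H^k(V_b,V_b\setminus0;\mathbb F_2)\cong\mathbb F_2$ has a unique nonzero element. A \emph{Thom class} is a class $u\in H^k(V,V\setminus0;\mathbb F_2)$ whose restriction to every fiber is nonzero. The next statement is \cite[Theorem~8.1, proved in \S10]{MS}. We recall the proof in the case we use, to make plain that the base may be an arbitrary space and that no orientation is involved.

\begin{lemma}\label{lem:thom}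
Suppose that $B$ is covered by finitely many open sets over which $V$ is trivial. Then there is a unique Thom class $u$, and $a\mapsto p^*a\cup u$ is an isomorphism $H^{i-k}(B;\mathbb F_2)\to H^i(V,V\setminus0;\mathbb F_2)$ for all $i$.
\end{lemma}

\begin{proof}
Uniqueness follows from the other assertions: every class of degree $k$ is $p^*a\cup u$ with $a\in H^0(B;\mathbb F_2)$, a function on $B$ that is constant on path components, and its restriction to $V_b$ is $a(b)$ times the nonzero element; so a Thom class has $a\equiv1$. For a trivial bundle, $(V,V\setminus0)=B\times(\mathbb R^k,\mathbb R^k\setminus0)$ and the lemma is the K\"unneth formula. Proceed by induction on the number $n$ of open sets. Write $B=B_1\cup B_2$, where $B_1$ is the union of $n-1$ of them and $B_2$ is the last. The lemma holds over $B_1$, over $B_2$, and over $B_1\cap B_2$, where $V$ is trivial. The Thom classes over $B_1$ and $B_2$ restrict to Thom classes over $B_1\cap B_2$, which coincide by uniqueness. The Mayer--Vietoris sequence of the pairs $(V,V\setminus0)$ over $B_1$ and $B_2$ yields a class $u$ over $B$ that restricts to both, and $u$ is a Thom class. Cup product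 with $u$ maps the Mayer--Vietoris sequence of $B=B_1\cup B_2$ to that of the pairs, and the five lemma completes the induction.
\end{proof}

The field $\mathbb F_2$ is used in the gluing: over another field, the local generators are not unique and need not agree on overlaps.

\section{The faces of one dimension form a disc bundle}\label{sec:bundle}

Fix $k$ with $F_k$ compact and nonempty. The goal is to parametrize all $k$-dimensional faces at once by the unit discs of a vector bundle over $F_k$. A single face is parametrized by radial coordinates about a relative interior point. So we must show that three things vary continuously with the face: its direction space, a chosen center, and the distance from the center to the relative boundary in a given direction.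

All spaces here are metrizable, so continuity is tested on sequences. From the definition of $d_H$ we have $|\operatorname{dist}(x,A)-\operatorname{dist}(x,A')|\le d_H(A,A')$. Hence, if $A_i\to A$, then
\begin{itemize}
\item[(H1)] every $x\in A$ is the limit of points $x_i\in A_i$;
\item[(H2)] if $x_i\in A_i$ and $x_i\to x$, then $x\in A$.
\end{itemize}
Let $P_A$ be the orthogonal projection of $\mathbb R^d$ onto $V(A)$.

\begin{lemma}[directions]\label{lem:dir}
The map $A\mapsto P_A$ is continuous on $F_k$, and $V=\{(A,v):A\in F_k,\ v\in V(A)\}$ is a closed subset of $F_k\times\mathbb R^d$ and a vector bundle of rank $k$ over $F_k$.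
\end{lemma}

\begin{proof}
For $k=0$ there is nothing to prove. Let $k\ge1$ and $A_i\to A$ in $F_k$. Choose affinely independent points $x_0,\dots,x_k\in A$ and, by (H1), points $x_j^i\in A_i$ with $x_j^i\to x_j$. Let $M_i$ and $M$ be the $d\times k$ matrices with columns $x_j^i-x_0^i$ and $x_j-x_0$ $(1\le j\le k)$. Then $M_i\to M$ and $M$ has rank $k$, so for large $i$ the columns of $M_i$ are $k$ independent vectors in the $k$-dimensional space $V(A_i)$, hence a basis. Therefore $P_{A_i}=M_i(M_i^TM_i)^{-1}M_i^T\to M(M^TM)^{-1}M^T=P_A$.

The set $V$ is defined by the equation $P_Av=v$, so it is closed. Fix $A_0$, write $P_0=P_{A_0}$, and let $N$ be the open set of $A$ with $\|P_A-P_0\|<1$. For $A\in N$ the endomorphism $T_A=P_0P_A|_{V(A_0)}=\mathrm{id}+P_0(P_A-P_0)|_{V(A_0)}$ of $V(A_0)$ is invertible and depends continuously on $A$. So $P_A:V(A_0)\to V(A)$ is injective, hence an isomorphism, with inverse $w\mapsto T_A^{-1}P_0w$. Thus $(A,v)\mapsto(A,P_Av)$ is a fiberwise linear homeomorphism from $N\times V(A_0)$ onto the part of $V$ over $N$.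
\end{proof}

\begin{lemma}[relative boundaries]\label{lem:bd}
If $A_i\to A$ in $F_k$, $y_i\in\operatorname{relbd}A_i$ and $y_i\to y$, then $y\in\operatorname{relbd}A$.
\end{lemma}

\begin{proof}
By (H2), $y\in A$. By (C2) there are unit vectors $u_i\in V(A_i)$ with $\langle x,u_i\rangle\le\langle y_i,u_i\rangle$ for all $x\in A_i$. Pass to a subsequence with $u_i\to u$. Then $u$ is a unit vector, and $u\in V(A)$ because $V$ is closed. Given $x\in A$, take $x_i\in A_i$ with $x_i\to x$; in the limit $\langle x,u\rangle\le\langle y,u\rangle$. By (C2), $y\in\operatorname{relbd}A$.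
\end{proof}

These two lemmas use only that the limit has the same dimension as the terms. They fail when the dimension drops: if segments shrink to a point, the rank of the projections jumps, and the endpoints converge to a point that is not in the (empty) relative boundary of the limit.

A center is easy to choose near a given face $A_0$: take $x\in\operatorname{relint}A_0$ and follow the point of $A$ nearest to $x$. Since relative interiors are convex, the local choices can be averaged.

\begin{lemma}[centers]\label{lem:center}
There is a continuous map $c:F_k\to\mathbb R^d$ with $c(A)\in\operatorname{relint}A$ for all $A$.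
\end{lemma}

\begin{proof}
For $x\in\mathbb R^d$ and $A\in F_k$ let $n_A(x)$ be the point of $A$ nearest to $x$; it is unique, since the midpoint of two distinct nearest points would be nearer. For fixed $x$ the map $A\mapsto n_A(x)$ is continuous. Indeed, let $A_i\to A$. The points $n_{A_i}(x)$ lie in the compact set $K$. Any subsequential limit $z$ lies in $A$ by (H2) and satisfies $|x-z|=\lim\operatorname{dist}(x,A_i)=\operatorname{dist}(x,A)$, so $z=n_A(x)$.

Let $N(x)=\{A\in F_k:n_A(x)\in\operatorname{relint}A\}$. Its complement is closed: if $A_i\to A$ and $n_{A_i}(x)\in\operatorname{relbd}A_i$, then $n_A(x)=\lim n_{A_i}(x)\in\operatorname{relbd}A$ by Lemma~\ref{lem:bd}. If $x\in\operatorname{relint}A$, then $n_A(x)=x$ and $A\in N(x)$. So the open sets $N(x)$ cover the compact space $F_k$; let $N(x_1),\dots,N(x_m)$ be a finite subcover. Let $\psi_j(A)$ be the $d_H$-distance from $A$ to $F_k\setminus N(x_j)$, or $1$ if this set is empty, and let $\varphi_j=\psi_j/\sum_l\psi_l$. The $\varphi_j$ are continuous and nonnegative with sum $1$, and $\varphi_j(A)>0$ only if $A\in N(x_j)$. Then $c(A)=\sum_j\varphi_j(A)\,n_A(x_j)$ is continuous, and it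 is a convex combination of points of $\operatorname{relint}A$, which is convex by (C1).
\end{proof}

Let $D(V)=\{(A,v)\in V:|v|\le1\}$ and $S(V)=\{(A,v)\in V:|v|=1\}$ be the disc and sphere bundles. They are closed in the product of $F_k$ with the closed unit ball, hence compact. Let
$$E=\{(A,x):A\in F_k,\ x\in A\},\qquad \partial E=\{(A,x):A\in F_k,\ x\in\operatorname{relbd}A\}.$$

\begin{lemma}[radial coordinates]\label{lem:radial}
For $(A,u)\in S(V)$ there is a unique $\rho=\rho(A,u)\ge0$ with $c(A)+\rho u\in\operatorname{relbd}A$. The function $\rho$ is positive and continuous on $S(V)$, and the map $\Psi:D(V)\to E$,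
$$\Psi(A,v)=\bigl(A,\ c(A)+\rho(A,v/|v|)\,v\bigr)\quad(v\ne0),\qquad\Psi(A,0)=(A,c(A)),$$
is a homeomorphism taking $S(V)$ onto $\partial E$.
\end{lemma}

\begin{proof}
Fix $(A,u)\in S(V)$ and write $c=c(A)$. The set $\{s\ge0:c+su\in A\}$ is a compact interval $[0,\rho]$, and $\rho>0$ because $c\in\operatorname{relint}A$ and $u\in V(A)$. For $0\le s<\rho$ the point $c+su$ lies in $[c,c+\rho u)$, hence in $\operatorname{relint}A$ by (C1). The point $c+\rho u$ lies in $\operatorname{relbd}A$, being a limit of the points $c+su\in\operatorname{aff}A\setminus A$, $s>\rho$. This proves existence, uniqueness and positivity. It also shows that each point of $A\setminus\{c\}$ is uniquely $c+su$ with $u\in V(A)$ a unit vector and $0<s\le\rho(A,u)$, and that it lies in $\operatorname{relbd}A$ if and only if $s=\rho(A,u)$. Since $\Psi(A,ru)=(A,c+r\rho(A,u)u)$ for $0<r\le1$, the map $\Psi$ is a bijection that takes $S(V)$ onto $\partial E$.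

Let $(A_i,u_i)\to(A,u)$ in $S(V)$. The numbers $\rho_i=\rho(A_i,u_i)$ lie in $[0,\operatorname{diam}K]$. If $\rho'$ is a subsequential limit, then along the subsequence $c(A_i)+\rho_iu_i\to c(A)+\rho'u$, which lies in $\operatorname{relbd}A$ by Lemma~\ref{lem:bd}; so $\rho'=\rho(A,u)$ by uniqueness. Thus $\rho$ is continuous, and $\Psi$ is continuous off the zero section. It is continuous at the zero section because $|\rho(A,v/|v|)\,v|\le|v|\operatorname{diam}K$. A continuous bijection from the compact space $D(V)$ onto the Hausdorff space $E$ is a homeomorphism.
\end{proof}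

\section{Attaching the disc bundle}\label{sec:attach}

The space $E$ keeps the faces apart; in $K$ they meet along their relative boundaries and accumulate on one another. We now compare $E$ with its image. The point to prove is that the topology which $X_k$ inherits from $\mathbb R^d$ is the quotient topology obtained by gluing $D(V)$ to $X_{k-1}$, for only then do fiberwise constructions give continuous maps on $X_k$.

Let $q:D(V)\to X_k$ be $\Psi$ followed by $(A,x)\mapsto x$. Let $Z_k=\{c(A):A\in F_k\}$ be the image of the zero section, and $W_k=X_k\setminus Z_k$. If $F_k=\emptyset$, then $D(V)$ and $Z_k$ are empty.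

\begin{proposition}\label{prop:attach}
Let $0\le k\le d-1$. Assume that $F_k$ is compact and $X_{k-1}$ is closed. Then $X_k$ is compact, and the following hold.
\begin{itemize}
\item[(a)] $U_k$ is open in $X_k$, and $q$ restricts to a homeomorphism from $D(V)\setminus S(V)$ onto $U_k$.
\item[(b)] $W_k$ is open in $X_k$, contains $X_{k-1}$, and strongly deformation retracts onto $X_{k-1}$.
\item[(c)] $H^i(X_k,X_{k-1};\mathbb F_2)\cong H^{i-k}(F_k;\mathbb F_2)$ for all $i$.
\item[(d)] If $X_k$ is an ENR, then $X_{k-1}$ and $F_k$ are compact ENRs.
\end{itemize}
\end{proposition}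

\begin{proof}
If $F_k=\emptyset$, then $X_k=X_{k-1}=W_k$, $U_k=\emptyset$, and all statements hold. Let $F_k\ne\emptyset$.

\emph{The gluing map.} Let $Y=X_{k-1}\sqcup D(V)$ and let $\pi:Y\to X_k$ be the inclusion on $X_{k-1}$ and $q$ on $D(V)$. The space $Y$ is compact, since $X_{k-1}$ is closed in $K$ and $D(V)$ is compact. The map $\pi$ is onto, since a point of $X_k$ lies in $X_{k-1}$ or in some $A\in F_k$. So $X_k$ is compact and $\pi$ is a quotient map. By Lemma~\ref{lem:radial}, $q$ maps the fiber of $S(V)$ over $A$ onto $\operatorname{relbd}A$ and the rest of the fiber of $D(V)$ bijectively onto $\operatorname{relint}A$. With \eqref{eq:strata} this determines the fibers of $\pi$: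
\begin{itemize}
\item for $x\in U_k$, $\pi^{-1}(x)$ is a single point, and it lies in $D(V)\setminus S(V)$;
\item for $x\in X_{k-1}$, $\pi^{-1}(x)$ is contained in $X_{k-1}\sqcup S(V)$.
\end{itemize}

(a) $U_k$ is open in $X_k$ because $X_{k-1}$ is closed. By (Q), $\pi$ restricts to a quotient map from $\pi^{-1}(U_k)=D(V)\setminus S(V)$ onto $U_k$, and this map is injective, so it is a homeomorphism.

(b) The set $Z_k=c(F_k)$ is compact and contained in $U_k$. So $W_k$ is open and contains $X_{k-1}$, and $Y_0:=\pi^{-1}(W_k)=X_{k-1}\sqcup(D(V)\setminus0)$. Define $h:Y_0\times[0,1]\to Y_0$ by $h(x,t)=x$ on $X_{k-1}$ and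
$$h\bigl((A,v),t\bigr)=\bigl(A,\ (1-t)v+tv/|v|\bigr)\quad\text{on }D(V)\setminus0;$$
the new vector has length $(1-t)|v|+t\in(0,1]$. The homotopy $h$ fixes every point of $X_{k-1}\sqcup S(V)$, starts at the identity, and ends in $X_{k-1}\sqcup S(V)$. By the description of the fibers, $\pi(h(y,t))$ depends only on $\pi(y)$ and $t$: over $U_k$ the fiber is a single point, and over $X_{k-1}$ we have $\pi(h(y,t))=\pi(y)$. So there is a map $\bar h:W_k\times[0,1]\to W_k$ with $\bar h\circ(\pi\times\mathrm{id})=\pi\circ h$. The map $\pi\times\mathrm{id}:Y\times[0,1]\to X_k\times[0,1]$ is again a continuous surjection from a compact space onto a Hausdorff space, so by (Q) it restricts to a quotient map $Y_0\times[0,1]\to W_k\times[0,1]$. Hence $\bar h$ is continuous, and it is a strong deformation retraction of $W_k$ onto $X_{k-1}$. (For $k=0$ both sets are empty.)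

(c) All coefficients are in $\mathbb F_2$. By (b), $H^*(W_k,X_{k-1})=0$, so the exact sequence of the triple $(X_k,W_k,X_{k-1})$ gives $H^*(X_k,X_{k-1})\cong H^*(X_k,W_k)$. The closed set $X_{k-1}$ lies in the open set $W_k$ and may be excised: $H^*(X_k,W_k)\cong H^*(U_k,U_k\setminus Z_k)$. By (a) and the fiberwise homeomorphism $v\mapsto v/(1-|v|)$ from the open disc bundle onto $V$, the pair $(U_k,U_k\setminus Z_k)$ is homeomorphic to $(V,V\setminus0)$. The compact base $F_k$ has a finite trivializing open cover, so Lemma~\ref{lem:thom} gives $H^i(V,V\setminus0)\cong H^{i-k}(F_k)$.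

(d) By (b), $X_{k-1}$ is a retract of the open subset $W_k$ of $X_k$. By (a), the open subset $U_k$ of $X_k$ is homeomorphic to the open disc bundle, which retracts by $(A,v)\mapsto(A,0)$ onto its zero section, a copy of $F_k$. Lemma~\ref{lem:enr} shows that $X_{k-1}$ and $F_k$ are ENRs, and both are compact by hypothesis.
\end{proof}

The two hypotheses together make $Y$ compact, and hence $\pi$ a quotient map; this is their essential use, and Section~\ref{sec:cone} shows $\pi$ failing to be a quotient map without them. Closedness of $X_{k-1}$ also makes $U_k$ open, and compactness of $F_k$ makes $W_k$ open.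

\section{Descent from the sphere}\label{sec:descent}

For a compact ENR $Y$ let $P_Y(t)=\sum_i\dim H^i(Y;\mathbb F_2)\,t^i$. This is a polynomial, and $P_Y(-1)=\chi(Y)$ by Lemma~\ref{lem:field}. The following statement runs the descent as far as the hypotheses allow; all theorems are obtained by summing its identities.

\begin{proposition}\label{prop:descent}
Let $K\subset\mathbb R^d$ be a convex body and $0\le p\le d-1$. Assume that $F_p,\dots,F_{d-1}$ are compact and $X_{p-1}$ is closed. Then $X_{p-1},\dots,X_{d-1}$ and $F_p,\dots,F_{d-1}$ are compact ENRs, and for $p\le k\le d-1$ there is a polynomial $Q_k$ with nonnegative integer coefficients such that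
\begin{equation}\label{eq:poly}
P_{X_{k-1}}(t)+t^kP_{F_k}(t)=P_{X_k}(t)+(1+t)Q_k(t).
\end{equation}
In particular
\begin{equation}\label{eq:step}
\chi(X_k)=\chi(X_{k-1})+(-1)^k\chi(F_k).
\end{equation}
\end{proposition}

\begin{proof}
Going up, Proposition~\ref{prop:attach} shows successively that $X_p,\dots,X_{d-1}$ are compact, so it applies for every $k$ with $p\le k\le d-1$. Going down, $X_{d-1}\cong S^{d-1}$ is a retract of $\mathbb R^d\setminus0$ and so a compact ENR, and part~(d) for $k=d-1,d-2,\dots,p$ shows successively that $X_{k-1}$ and $F_k$ are compact ENRs.

Fix $k$, and consider the exact sequence with coefficients in $\mathbb F_2$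
$$\cdots\to H^{i-1}(X_{k-1})\to H^i(X_k,X_{k-1})\to H^i(X_k)\to H^i(X_{k-1})\to H^{i+1}(X_k,X_{k-1})\to\cdots$$
All groups are finite-dimensional, by Lemma~\ref{lem:field} and part~(c). Let $\delta_{i-1},\alpha_i,\beta_i,\delta_i$ be the ranks of the four maps between the displayed groups, in order. Exactness gives
$$\dim H^i(X_k,X_{k-1})=\delta_{i-1}+\alpha_i,\qquad\dim H^i(X_k)=\alpha_i+\beta_i,\qquad\dim H^i(X_{k-1})=\beta_i+\delta_i.$$
Hence $\dim H^i(X_{k-1})+\dim H^i(X_k,X_{k-1})=\dim H^i(X_k)+\delta_i+\delta_{i-1}$. By part~(c), $\dim H^i(X_k,X_{k-1})$ is the coefficient of $t^i$ in $t^kP_{F_k}(t)$. Multiplying by $t^i$ and summing gives \eqref{eq:poly} with $Q_k(t)=\sum_i\delta_it^i$. Setting $t=-1$ gives \eqref{eq:step}.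
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:descent} with $p=0$; the set $X_{-1}=\emptyset$ is closed and $\chi(\emptyset)=0$. All $X_k$ and $F_k$ are compact ENRs, and summing \eqref{eq:step} over $0\le k\le d-1$ gives $\sum_k(-1)^k\chi(F_k)=\chi(X_{d-1})=\chi(S^{d-1})=1+(-1)^{d-1}$.
\end{proof}

The same identities give the Euler characteristic of each skeleton, a relation among mod~2 Betti numbers, and Euler's relation for each face.

\begin{theorem}\label{thm:refine}
Let $K\subset\mathbb R^d$ be a convex body such that $F_0,\dots,F_{d-1}$ are compact.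
\begin{itemize}
\item[(1)] For every field $\mathbb F$ and $0\le k\le d-1$, $\ \chi(X_k;\mathbb F)=\sum_{j\le k}(-1)^j\chi(F_j;\mathbb F)$.
\item[(2)] There is a polynomial $Q$ with nonnegative integer coefficients such that
$$\sum_{k=0}^{d-1}t^kP_{F_k}(t)=1+t^{d-1}+(1+t)Q(t).$$
\item[(3)] For every face $A$ of $K$ with $\dim A=e\ge1$, the spaces $F_k(A)$, $k<e$, are compact ENRs, and $\sum_{k<e}(-1)^k\chi(F_k(A))=1+(-1)^{e-1}$.
\end{itemize}
\end{theorem}

\begin{proof}
(1) Sum \eqref{eq:step} over the indices $0,\dots,k$, and use Lemma~\ref{lem:field} to replace $\chi(\,\cdot\,)$ by $\chi(\,\cdot\,;\mathbb F)$.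

(2) Sum \eqref{eq:poly} over $0\le k\le d-1$. The terms $P_{X_k}$ telescope, $P_\emptyset=0$ and $P_{S^{d-1}}(t)=1+t^{d-1}$. Take $Q=\sum_kQ_k$.

(3) The faces of $A$ are exactly the faces of $K$ contained in $A$. A face of $K$ contained in $A$ satisfies the defining condition for all $x,y\in K$, so for all $x,y\in A$. Conversely, let $B$ be a face of $A$, and let $x,y\in K$ be such that $(x,y)$ meets $B$. Then $(x,y)$ meets $A$, so $x,y\in A$, and therefore $x,y\in B$. Thus $F_k(A)=\{B\in F_k(K):B\subseteq A\}$. This set is closed in $F_k(K)$, since by (H1) a limit of subsets of the closed set $A$ lies in $A$; so it is compact for $k<e$. Apply Theorem~\ref{thm:main} to the convex body $A$ in $\operatorname{aff}A\cong\mathbb R^e$.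
\end{proof}

For the cylinder, the left side of (2) is $(2+2t)+t(1+t)+2t^2$, and $Q=1+2t$. For Example~\ref{ex:matrices} it is $(1+t^2)(1+t+t^2)$, and $Q=t+t^2$. In the latter example the analog of (2) with rational Betti numbers is false: its left side is $1+t^2$, which has no term $t^4$.

The descent needs no information on the faces below the level at which it stops, apart from the closedness of the skeleton.

\begin{theorem}\label{thm:upper}
Let $K\subset\mathbb R^d$ be any convex body and $0\le p\le d-1$. If $F_k$ is compact for $p\le k\le d-1$ and $X_k$ is closed for $p-1\le k\le d-2$, then $X_{p-1}$ and $F_p,\dots,F_{d-1}$ are compact ENRs, and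
$$\chi(X_{p-1})+\sum_{k=p}^{d-1}(-1)^k\chi(F_k)=1+(-1)^{d-1}.$$
\end{theorem}

\begin{proof}
Proposition~\ref{prop:descent} applies and gives the ENR statements. Sum \eqref{eq:step} over $p\le k\le d-1$.
\end{proof}

In applying Theorem~\ref{thm:upper} only $X_{p-1}$ has to be checked: by Proposition~\ref{prop:descent}, the higher skeleta are then closed.

\section{Compactness cannot be dropped}\label{sec:cone}

In $\mathbb R^3=\mathbb R^2\times\mathbb R$, with coordinates $(x,z)$, let $C$ be the unit circle in the plane $z=0$, let $p=(1,0,0)\in C$ and $p^\pm=(1,0,\pm1)$, and let $K=\operatorname{conv}(C\cup\{p^+,p^-\})$; see Figure~\ref{fig:cone}.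

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[dashed] (2,0) arc[start angle=0,end angle=147,x radius=2,y radius=0.6];
\draw (2,0) arc[start angle=0,end angle=-213,x radius=2,y radius=0.6];
\draw (2,2)--(-1.67,0.33);
\draw (2,-2)--(-1.67,-0.33);
\draw[very thick] (2,2)--(2,-2);
\draw[thick] (2,2)--(1.29,-0.46)--(2,-2);
\fill (2,2) circle (1.6pt) node[right] {$p^+$};
\fill (2,-2) circle (1.6pt) node[right] {$p^-$};
\fill (1.29,-0.46) circle (1.6pt) node[below left] {$q$};
\draw[fill=white] (2,0) circle (1.8pt) node[right] {$p$};
\node at (-2.25,0) {$C$};
\end{tikzpicture}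
\caption{The convex hull of a circle $C$ and a segment $[p^+,p^-]$ perpendicular to its plane, with midpoint $p\in C$. For $q\in C\setminus\{p\}$ the point $q$ and the segments $[q,p^\pm]$ are faces. As $q\to p$ they tend to $p$ and to the halves $[p,p^\pm]$ of the edge $[p^+,p^-]$, which are not faces.}\label{fig:cone}
\end{figure}

\begin{proposition}\label{prop:cone}
For this body, $F_0$ is an open arc together with two isolated points, $F_1$ is the disjoint union of two open arcs and an isolated point, and $F_2=\emptyset$. Neither $F_0$ nor $F_1$ is compact, and with ordinary Euler characteristics the alternating sum is $3-3+0=0\ne2$.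
\end{proposition}

\begin{proof}
We first list the proper exposed faces. Consider a nonzero functional $(x,z)\mapsto\langle a,x\rangle+bz$ with $a=(a_1,a_2)\in\mathbb R^2$ and $b\in\mathbb R$. The face it exposes is the convex hull of its maximizers in $C\cup\{p^+,p^-\}$. On $C$ the maximum is $|a|$, attained only at $q=(a/|a|,0)$ if $a\ne0$. At $p^\pm$ the values are $a_1\pm b$, with maximum $a_1+|b|$. Recall that $a_1\le|a|$, with equality only if $a=0$ or $q=p$. There are four cases.
\begin{itemize}
\item If $|a|>a_1+|b|$, then $a\ne0$, $q\ne p$, and the face is $\{q\}$. Every $q\in C\setminus\{p\}$ occurs, with $b=0$.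
\item If $|a|<a_1+|b|$, then $b\ne0$, and the face is $\{p^+\}$ or $\{p^-\}$ according to the sign of $b$. Both occur, with $a=0$.
\item If $|a|=a_1+|b|$ and $b\ne0$, then $|a|>a_1$, so $a\ne0$ and $q\ne p$, and the face is $[q,p^+]$ or $[q,p^-]$ according to the sign of $b$. Every $q\in C\setminus\{p\}$ and both signs occur, with $|a|=1$ and $b=\pm(1-a_1)$.
\item If $|a|=a_1$ and $b=0$, then $a\neq0$, $q=p$, the maximizers are $p,p^+,p^-$, and the face is $[p^+,p^-]$.
\end{itemize}
There are no other proper faces. Indeed, let $A$ be a proper face and $x\in\operatorname{relint}A$. Then $x\in\partial K$, and a supporting plane at $x$ exposes a proper face $G$ containing $x$. By (F2), $A=A_x\subseteq G$, so $A$ is a face of $G$, which is a point or a segment. Thus $A$ is $G$ or an endpoint of $G$, and all endpoints are in the list.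

So $F_0=(C\setminus\{p\})\cup\{p^+,p^-\}$, where $p^\pm$ are at distance at least $1$ from the other points, and $F_2=\emptyset$. The space $F_1$ consists of the family $[q,p^+]$, the family $[q,p^-]$, and the segment $[p^+,p^-]$. Two segments from different ones of these three parts are at Hausdorff distance at least $1$, because their ranges of $z$ are two different intervals among $[0,1]$, $[-1,0]$, $[-1,1]$. The map $q\mapsto[q,p^+]$ is injective on the compact set $C$ and satisfies $d_H([q,p^+],[q',p^+])\le|q-q'|$, so it is a homeomorphism onto its image and identifies the first family with the open arc $C\setminus\{p\}$; reflection in the plane $z=0$ treats the second family. Each of $F_0$ and $F_1$ has three components, which are open and contractible, and at least one of which is a noncompact arc.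
\end{proof}

The proof of Theorem~\ref{thm:main} breaks at the gluing map. Take midpoints as centers of the edges and form $\pi:X_0\sqcup D(V)\to X_1=\partial K$. The preimage of the open segment $(p^+,p^-)$ is the open interval in the fiber over an isolated point of $F_1$, so it is open. But $(p^+,p^-)$ is not open in $\partial K$, since $p$ is a limit of points of $C\setminus\{p\}$. So $\pi$ is not a quotient map. The count fails for a related reason. The sphere $\partial K$ is the disjoint union of two points $p^\pm$, two open $1$-cells $C\setminus\{p\}$ and $(p^+,p^-)$, and two open $2$-cells swept out by the open segments $(q,p^\pm)$, and indeed $2-2+2=2$. In this count an open arc has weight $-1$, while the ordinary Euler characteristic, a homotopy invariant, gives it weight $+1$.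

\begin{thebibliography}{9}

\bibitem{Do} Dold, \emph{Lectures on Algebraic Topology}.

\bibitem{MS} Milnor and Stasheff, \emph{Characteristic Classes}.

\bibitem{Ro} Rockafellar, \emph{Convex Analysis}.

\bibitem{Sc} Schneider, \emph{Convex Bodies}.

\bibitem{Sp} Spanier, \emph{Algebraic Topology}.

\bibitem{Z} Rade T. \v{Z}ivaljevi\'c, \emph{A glimpse into continuous combinatorics of posets, polytopes, and matroids}, arXiv:1603.08175 (2016).

\end{thebibliography}
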